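# One symbolic extension for all invariant measures at once

## Guessing that an infimum and a supremum commute

Let a group act on a compact space. We wish to extend this action to a subshift, that is, to code it over a finite alphabet, and we wish to waste as little entropy as possible. We can measure the waste globally, by the topological entropy of the subshift, or one invariant measure at a time. The first guess is that both measurements give the same number: the best global code costs what the worst measure costs. We make this precise, test it on small cases, and then prove it.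

Throughout, $G$ is a countable amenable group acting by homeomorphisms on a nonempty compact metric space $X$, and $\mathcal M(X,G)$ is the set of $G$-invariant Borel probability measures. This set is nonempty, compact and convex. Entropies are computed along Følner sequences, that is, finite sets $F_n\neq\emptyset$ with $|gF_n\triangle F_n|/|F_n|\to0$ for all $g\in G$, and with natural logarithms. The group acts on $\Lambda^G$ ($\Lambda$ finite) by $(hz)(g)=z(gh)$.

**Definition.** A *symbolic extension* of $(X,G)$ is a subshift $Y\subset\Lambda^G$ (closed, shift-invariant, $\Lambda$ finite) with a continuous surjective $G$-equivariant map $\pi:Y\to X$. Its *extension entropy function* is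
$$h^\pi(\mu)=\sup\{h_\nu(Y,G):\nu\in\mathcal M(Y,G),\ \pi_*\nu=\mu\},\qquad \mu\in\mathcal M(X,G).$$
The *symbolic extension entropy function* is $h_{\mathrm{sex}}(\mu)=\inf_\pi h^\pi(\mu)$, and the *topological symbolic extension entropy* is $\mathbf{h_{sex}}(X,G)=\inf_\pi h_{\mathrm{top}}(Y,G)$, both infima over all symbolic extensions $\pi:Y\to X$, and both $+\infty$ if there are none.

The question, posed in T. Downarowicz and G. Zhang, "The Symbolic Extension Theory in Topological Dynamics", arXiv:2009.13223 (2020), is whether $\mathbf{h_{sex}}(X,G)=\sup_\mu h_{\mathrm{sex}}(\mu)$ always holds. The guess is right: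

**Theorem A.** For every action $(X,G)$ of a countable amenable group on a nonempty compact metric space,
$$\mathbf{h_{sex}}(X,G)=\sup_{\mu\in\mathcal M(X,G)}h_{\mathrm{sex}}(\mu).$$

We shall use these textbook facts.

**(E1)** The variational principle $h_{\mathrm{top}}=\sup_\nu h_\nu$ holds. Invariant measures lift through factor maps, and entropy does not increase under factors. For a measure $\nu$ on a product with marginals $\nu_1,\nu_2$ we have $h_\nu\le h_{\nu_1}+h_{\nu_2}$. For a finite partition, $h_\nu(\mathcal P)\le H_\nu(\mathcal P)$.

By (E1), for every symbolic extension $\pi:Y\to X$,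
$$h_{\mathrm{top}}(Y,G)=\sup_{\nu}h_\nu(Y,G)=\sup_{\mu}h^\pi(\mu)\ \ge\ \sup_\mu h_{\mathrm{sex}}(\mu). \tag{1}$$
So $\mathbf{h_{sex}}=\inf_\pi\sup_\mu h^\pi(\mu)$, the right side of the theorem is $\sup_\mu\inf_\pi h^\pi(\mu)$, and "$\ge$" is free. If there is no symbolic extension, both sides are $+\infty$. Now some cases by hand.

*A single invariant measure.* If $\mathcal M(X,G)=\{\mu\}$, then (1) says $h_{\mathrm{top}}(Y,G)=h^\pi(\mu)$ for every $\pi$. The two sides are the same infimum.

*$X$ is itself a subshift.* The identity is a symbolic extension with $h^{\mathrm{id}}(\mu)=h_\mu(X,G)$, and $h^\pi(\mu)\ge h_\mu(X,G)$ for every $\pi$ since entropy does not increase under factors. So $h_{\mathrm{sex}}(\mu)=h_\mu(X,G)$. Its supremum is $h_{\mathrm{top}}(X,G)$, which is also $\mathbf{h_{sex}}(X,G)$.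

*$G$ is finite.* This case is part of the proof, since some tools below need $G$ infinite. Suppose a symbolic extension exists. A subshift over a finite group is a finite set, so $X$ is finite, and $x\mapsto(gx)_{g\in G}\in X^G$ is a conjugacy of $(X,G)$ onto a subshift over the alphabet $X$. For finite $G$ a Følner sequence is eventually equal to $G$, so $h_{\mathrm{top}}(X,G)=\frac{\log|X|}{|G|}$, and the uniform measure $\mu$ on $X$ is invariant with $h_\mu(X,G)=\frac{\log|X|}{|G|}$. Hence $\mathbf{h_{sex}}(X,G)\le\frac{\log |X|}{|G|}$, while $h^\pi(\mu)\ge h_\mu(X,G)=\frac{\log|X|}{|G|}$ for every $\pi$, so $\sup h_{\mathrm{sex}}\ge\frac{\log|X|}{|G|}$. With (1) this proves Theorem A for finite $G$.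

*Two ergodic measures.* Here a difficulty shows. Let $\mathcal M(X,G)$ be the segment of measures $\mu_s=(1-s)\mu_0+s\mu_1$, and let $G$ be infinite. We shall see that every $h^\pi$ is affine, so it is given by its two end values. Imagine two extensions with end values $(1,3)$ and $(3,1)$. Each has topological entropy $3$. But $\min(1+2s,\,3-2s)\le 2$ for every $s$, so these two extensions already give $\sup h_{\mathrm{sex}}\le2$. If the guess is right, there must be extensions with entropy arbitrarily close to at most $2$ at both ends simultaneously. The obvious candidate is an extension whose entropy function is the average of the two, namely the constant $2$.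

## Why gluing extensions fails and averaging would suffice

The first thing one would try is this. Put $\theta=\sup h_{\mathrm{sex}}$, cover $\mathcal M(X,G)$ by finitely many open sets on each of which some $h^{\pi_i}$ is below $\theta+\varepsilon$, and glue $\pi_1,\dots,\pi_m$ into one extension. There are two obvious gluings. The disjoint union $Y_1\sqcup\dots\sqcup Y_m$ (with disjoint alphabets) carries the measures of every $Y_i$, so its extension entropy function is at least $\max_ih^{\pi_i}$. The fibered product $\{(y_i)_i:\pi_1y_1=\dots=\pi_my_m\}$ factors onto every $Y_i$ over $X$, and measures lift, so again its function is at least $\max_ih^{\pi_i}$. We wanted something near the minimum. Moreover, the minimum itself is not affine in the segment example, so no extension can have it as its entropy function. The point where this approach stops is that a pointwise choice of $\pi_i$ cannot be made by one extension.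

What saves us is that a supremum of a minimum of affine functions can be bounded by a convex combination. First, the regularity of $h^\pi$.

**(E2)** Let $G$ be infinite. On a subshift, $\nu\mapsto h_\nu$ is affine and upper semicontinuous (u.s.c.).

*Proof of (E2).* Let $\mathcal P$ be the clopen partition according to $z(e)$. Since $z(g)=(gz)(e)$, it generates and $h_\nu=h_\nu(\mathcal P)=\lim_n\frac1{|F_n|}H_\nu(\mathcal P^{F_n})$, where $\mathcal P^F=\bigvee_{g\in F}g^{-1}\mathcal P$. For $\nu=\lambda\nu_1+(1-\lambda)\nu_2$ we have
$$0\le H_\nu(\mathcal Q)-\lambda H_{\nu_1}(\mathcal Q)-(1-\lambda)H_{\nu_2}(\mathcal Q)\le\log2$$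
for each finite partition $\mathcal Q$. Take $\mathcal Q=\mathcal P^{F_n}$ and divide by $|F_n|$, which tends to infinity because $G$ is infinite. This gives affinity. For upper semicontinuity we claim
$$h_\nu(\mathcal P)=\inf_F\tfrac1{|F|}H_\nu(\mathcal P^F)\qquad\text{over all finite }F\ne\emptyset .$$
Only "$\le$" needs proof. The translates $Fg$ that meet $F_n$ are those with $g\in F^{-1}F_n$, and each point $y\in F_n$ lies in exactly $|F|$ of them (those with $g\in F^{-1}y$). Shearer's inequality, together with $\mathcal P^{Fg}=g^{-1}\mathcal P^F$ and invariance, gives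
$$|F|\,H_\nu(\mathcal P^{F_n})\le\sum_{g\in F^{-1}F_n}H_\nu(\mathcal P^{Fg\cap F_n})\le|F^{-1}F_n|\,H_\nu(\mathcal P^F).$$
Divide by $|F|\,|F_n|$ and use $|F^{-1}F_n|/|F_n|\to1$. As $\mathcal P^F$ is clopen, $\nu\mapsto H_\nu(\mathcal P^F)$ is continuous, and an infimum of continuous functions is u.s.c. $\square$

**Lemma 1.** Let $G$ be infinite and $\pi:Y\to X$ a symbolic extension. Then $h^\pi$ is finite, affine and u.s.c., and $h_{\mathrm{top}}(Y,G)=\sup_\mu h^\pi(\mu)$.

*Proof.* The formula is (1), and $h^\pi\le h_{\mathrm{top}}(Y,G)\le\log|\Lambda|<\infty$; the set over which the supremum is taken is nonempty because measures lift.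

*U.s.c.* The fiber $\{\nu:\pi_*\nu=\mu\}$ is compact and $h_\nu$ is u.s.c., so the supremum in $h^\pi(\mu)$ is attained. Hence $\{h^\pi\ge t\}$ is the image under $\pi_*$ of the compact set $\{\nu:h_\nu\ge t\}$, so it is closed.

*Concavity.* If $\pi_*\nu_i=\mu_i$, then $\lambda\nu_1+(1-\lambda)\nu_2$ lies over $\lambda\mu_1+(1-\lambda)\mu_2$ and has entropy $\lambda h_{\nu_1}+(1-\lambda)h_{\nu_2}$. Take suprema over $\nu_1,\nu_2$.

*Convexity.* Let $\mu=\lambda\mu_1+(1-\lambda)\mu_2$ with $0<\lambda<1$, and $\pi_*\nu=\mu$. We must split $\nu$ accordingly. Put $f_i=d\mu_i/d\mu$. These densities are bounded, $G$-invariant mod $\mu$, and $\lambda f_1+(1-\lambda)f_2=1$. Put $\nu_i=(f_i\circ\pi)\,\nu$. Then $\nu_i$ is an invariant probability measure, $\pi_*\nu_i=f_i\mu=\mu_i$, and $\nu=\lambda\nu_1+(1-\lambda)\nu_2$. So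
$$h_\nu=\lambda h_{\nu_1}+(1-\lambda)h_{\nu_2}\le\lambda h^\pi(\mu_1)+(1-\lambda)h^\pi(\mu_2),$$
and we take the supremum over $\nu$. $\square$

**Lemma 2.** Let $G$ be infinite, assume that symbolic extensions exist, and let $\theta=\sup_\mu h_{\mathrm{sex}}(\mu)$. Then $\theta<\infty$, and for every $\varepsilon>0$ there are symbolic extensions $\pi_1,\dots,\pi_m$ and weights $\lambda_i\ge0$, $\sum_i\lambda_i=1$, with
$$E:=\sum_i\lambda_ih^{\pi_i}\le\theta+\varepsilon\quad\text{on }\mathcal M(X,G). \tag{2}$$

*Proof.* By (1), $\theta<\infty$. *The first step makes the family finite.* For each $\mu$ choose $\pi_\mu$ with $h^{\pi_\mu}(\mu)<\theta+\varepsilon$. As $h^{\pi_\mu}$ is u.s.c., the inequality $h^{\pi_\mu}<\theta+\varepsilon$ holds on a neighborhood of $\mu$. By compactness there are $\pi_1,\dots,\pi_m$ with $\min_ih^{\pi_i}<\theta+\varepsilon$ everywhere on $\mathcal M(X,G)$.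

*The second step turns the minimum into an average.* The map $\mu\mapsto(h^{\pi_i}(\mu))_{i\le m}\in\mathbb R^m$ is affine, so its image $K$ is convex. It is disjoint from the open convex set $O=\{t:t_i>\theta+\varepsilon\text{ for all }i\}$. By the separation theorem there is $\lambda\ne0$ with $\lambda\cdot a\le\lambda\cdot t$ for all $a\in K$, $t\in O$. Each coordinate of $t$ may tend to $+\infty$ separately, so all $\lambda_i\ge0$; normalize to $\sum_i\lambda_i=1$. Letting $t\to(\theta+\varepsilon,\dots,\theta+\varepsilon)$ we get (2). $\square$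

So the whole question has become: is a convex combination of extension entropy functions again, up to a small error, the extension entropy function of a symbolic extension?

## Superenvelopes, quasi-symbolic extensions, and a zero-entropy factor to be removed

The tool for realizing functions as extension entropy functions is a theorem that we quote. It needs two notions.

**Definition.** An *entropy structure* of $(X,G)$ is an increasing sequence $(h_k)$ of nonnegative functions on $\mathcal M(X,G)$ converging to the entropy function $h$ (a particular such sequence attached to the system). A finite function $E$ is a *superenvelope* if all $E-h_k$ are nonnegative and u.s.c. (when the differences $h_{k+1}-h_k$ are u.s.c.), or in general if $E\ge h$ and $\lim_k\widetilde{(E-h_k)}=E-h$ pointwise, where $\widetilde{\phantom{f}}$ denotes the u.s.c. envelope.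

A toy example, without affinity, shows what the condition does. On the compact set $\{0\}\cup\{1/n:n\ge1\}$ let $h_k=1$ at $1,\frac12,\dots,\frac1k$ and $0$ elsewhere. The limit $h$ is $1$ at each $1/n$ and $0$ at $0$, and $h_{k+1}-h_k$ is the indicator of an isolated point, so it is u.s.c. A superenvelope satisfies $E(1/n)\ge1$, and upper semicontinuity of $E-h_k$ at $0$ forces $E(0)\ge\limsup_nE(1/n)\ge1$, although $h(0)=0$. The constant $1$ is a superenvelope: $1-h_k$ is the indicator of the closed set $\{0\}\cup\{1/n:n>k\}$. In the second formulation, $\widetilde{(h-h_k)}(0)=1$ for all $k$, so $h$ itself is not a superenvelope.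

**Definition.** A *topological joining* of two systems is a closed invariant subset of their product that projects onto both. A *quasi-symbolic extension* of $(X,G)$, with $G$ infinite, is an extension in the form of a topological joining of a subshift with a zero-entropy tiling system; its extension entropy function is defined as before.

About tiling systems we need only this: a tiling system is a closed invariant subset of a countable product of full $G$-shifts over finite alphabets, hence it is zero-dimensional; and zero-entropy tiling systems exist for every infinite countable amenable $G$ (Downarowicz–Huczek–Zhang, J. reine angew. Math. 747 (2019)). The simplest quasi-symbolic extensions are the products: if $\pi:Y\to X$ is a symbolic extension and $T$ is a zero-entropy tiling system, then $Y\times T\to Y\to X$ is one.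

**(DZ)** (T. Downarowicz, G. Zhang, *Symbolic extensions of amenable group actions and the comparison property*, Mem. Amer. Math. Soc. 281 (2023), no. 1390.) Let $G$ be infinite. A function $E$ on $\mathcal M(X,G)$ equals $h^\pi$ for some quasi-symbolic extension $\pi$ of $(X,G)$ if and only if $E$ is a finite affine superenvelope of the entropy structure of $(X,G)$.

**Lemma 3.** Let $G$ be infinite. (a) The finite affine superenvelopes form a convex set. (b) For every symbolic extension $\pi$, $h^\pi$ is a finite affine superenvelope of the entropy structure of $(X,G)$.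

*Proof.* (a) Let $E=\sum_i\lambda_iE_i$. With the first formulation, $E-h_k=\sum_i\lambda_i(E_i-h_k)$ is nonnegative and u.s.c. With the second, $E\ge h$, and since $h_k\le h$,
$$E-h\le\widetilde{(E-h_k)}\le\sum_i\lambda_i\,\widetilde{(E_i-h_k)}\longrightarrow\sum_i\lambda_i(E_i-h)=E-h .$$
The same argument applies if the condition is tested on $E\circ p_*$, where $p_*$ is the affine map induced by a principal zero-dimensional extension $p$ of $X$.

(b) Let $T$ be a zero-entropy tiling system and consider $\varpi:Y\times T\to Y\to X$. A measure on $Y\times T$ with marginal $\nu$ on $Y$ has entropy at least $h_\nu$ and at most $h_\nu+0$ by (E1), and every $\nu$ lifts. So $h^\varpi=h^\pi$. Apply (DZ) to $\varpi$. $\square$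

Now (2) and Lemma 3 give a *quasi*-symbolic extension with function $E\le\theta+\varepsilon$. The remaining obstacle is the tiling system: it lives over infinitely many alphabets and need not be a subshift. We shall replace it by a subshift of tiny entropy.

**Theorem B.** Let $G$ be an infinite countable amenable group and $(T,G)$ a nonempty zero-dimensional compact metric system with $h_{\mathrm{top}}(T,G)=0$. For every $\eta>0$ there is a symbolic extension $\psi:Z\to T$ with $h_{\mathrm{top}}(Z,G)\le\eta$.

**Corollary C.** Let $G$ be infinite and $\varpi:Q\to X$ a quasi-symbolic extension. For each $\eta>0$ there is a symbolic extension $\pi:Y\to X$ with $h^\varpi\le h^\pi\le h^\varpi+\eta$.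

*Proof from Theorem B.* Here $Q\subset B\times T$ is a joining of a subshift $B$ and a zero-entropy tiling system $T$. Take $\psi:Z\to T$ from Theorem B and let $Y=\{(b,z)\in B\times Z:(b,\psi(z))\in Q\}$, a subshift. Since $\psi$ is onto, $\mathrm{id}\times\psi$ maps $Y$ onto $Q$; let $\pi$ be its composition with $\varpi$. Let $\nu\in\mathcal M(Y,G)$ have image $\nu_Q$ on $Q$ and marginals $\nu_B,\nu_Z$. As $\nu_B$ is a factor of $\nu_Q$, we get $h_\nu\le h_{\nu_B}+h_{\nu_Z}\le h_{\nu_Q}+\eta$. Hence $h^\pi\le h^\varpi+\eta$. Conversely, each invariant measure on $Q$ lifts to $Y$ without loss of entropy, so $h^\varpi\le h^\pi$. $\square$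

*Proof of Theorem A from Theorem B.* Finite $G$, the absence of symbolic extensions, and "$\ge$" are done. Let $G$ be infinite, assume that symbolic extensions exist, and let $\varepsilon>0$. Take $E$ from Lemma 2. By Lemma 3 it is a finite affine superenvelope. By (DZ) there is a quasi-symbolic extension $\varpi$ with $h^\varpi=E$, and by Corollary C a symbolic extension $\pi:Y\to X$ with $h^\pi\le E+\varepsilon\le\theta+2\varepsilon$. By Lemma 1,
$$\mathbf{h_{sex}}(X,G)\le h_{\mathrm{top}}(Y,G)=\sup_\mu h^\pi(\mu)\le\theta+2\varepsilon .$$
Let $\varepsilon\to0$. $\square$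

Everything that follows is the proof of Theorem B.

## The odometer, coded by hand

Let $G=\mathbb Z$ act on the 2-adic integers $T=\mathbb Z_2$ by $g\cdot x=x+g$. Let $v(y)$ be the 2-adic valuation of $y\neq0$, and let $Z$ be the set of $z\in\{0,1\}^{\mathbb Z}$ for which some $x\in T$ satisfies
$$z(g)\equiv v(x+g)\pmod2\qquad\text{for all }g\in\mathbb Z\text{ with }x+g\ne0 .$$
At most one symbol of $z$ is left free by $x$. The set $Z$ is invariant ($hz$ goes with $x+h$). It is closed: if $z^n\to z$ with points $x^n$, pass to a subsequence with $x^n\to x$; for $x+g\ne0$ the valuation is locally constant, so $z(g)\equiv v(x+g)$.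

*Reading $x$.* Suppose $x$ mod $2^k$ is known (nothing is known for $k=0$). The $g$ with $x+g\equiv0$ mod $2^k$ split into two progressions of step $2^{k+1}$. On the one with $x+g\equiv2^k$ mod $2^{k+1}$ the symbol is always $k$ mod $2$. The other one contains, in every window of $2^{k+2}$ consecutive integers, a $g$ with $x+g\equiv2^{k+1}$ mod $2^{k+2}$, where the symbol is $k+1$ mod $2$. So a window of length $2^{k+2}$ shows $x$ mod $2^{k+1}$. Hence $z\mapsto x$ is well defined, continuous, equivariant and onto.

*Entropy.* A window of length $2^k$ is determined by $x$ mod $2^k$ and one more bit, at the single $g$ of the window with $x+g\equiv0$ mod $2^k$. There are at most $2\cdot2^k$ words of length $2^k$, so $h_{\mathrm{top}}(Z)\le(k+1)\log2/2^k\to0$.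

Note the mechanism: the first $k$ levels use up all positions except one in each period, and this one position carries everything that comes later.

## Hosts, slots, and a spare bit passed upward

Now let $T$ be general. Choose clopen partitions $\mathcal P_k$ ($k\ge1$) of $T$, labelled by finite sets $A_k$, jointly separating points; they exist because $T$ is zero-dimensional. Let $x^{(k)}(g)\in A_k$ be the $\mathcal P_k$-label of $gx$. Then
$$(hx)^{(k)}(g)=x^{(k)}(gh), \tag{3}$$
and the configurations $x^{(k)}$, $k\ge1$, together determine $x$. For finite $S\subset G$ put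
$$N_k(S)=\#\{(x^{(k)}(s))_{s\in S}:x\in T\}.$$
Since $h_{\mathrm{top}}(T,G)=0$, we have $\frac1{|S|}\log_2N_k(S)\to0$ along a Følner sequence, and $|S|\to\infty$ along it as $G$ is infinite.

The naive plan is to reserve, for each $k$, a sparse set $R_k\subset G$ of writing places and write a cheap description of $x^{(k)}$ there. Being cheap is possible because $N_k(S)$ is small. The plan breaks at one point: the decoder must know which writing places belong to which level. Marking levels by different symbols needs an infinite alphabet. So the places of level $k+1$ must themselves be announced by level $k$, as in the odometer. There is a second difficulty: decoding must succeed at *every* $g\in G$, for every point, so a construction that works only almost everywhere will not do, and no exact periodic structure is available in $G$.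

Here is the design. At each level $k$ there are *hosts* $C_k\subset G$ and *slots* $R_k\subset G$. Every $g\in G$ belongs to the cell of one host, and the host writes bits into the slots of its cell. It writes four things: (a) where in its cell the unique slot of level $k+1$ sits; (b) one spare bit, a copy of whatever is written in that slot; (c) the pattern of $x^{(k)}$ and of the next hosts $C_{k+1}$ on the finite window $S_kc$ around itself; (d) the same data at the few points of its cell that no window $S_kc'$, $c'\in C_k$, covers. Then $C_1$ and the bits on $R_1$ determine everything, level after level. Entropy is small if $C_1\cup R_1$ is sparse.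

The hosts will be random with density $p=L/|S_k|$. A given point is then left uncovered by the windows with probability $(1-p)^{|S_k|}\le e^{-L}$. A host's pattern costs $\log_2N_k(S_k)$ bits, which per unit of group is about $p\log_2N_k(S_k)=L\cdot\frac{\log_2N_k(S_k)}{|S_k|}$. So choose $L$ large first (few uncovered points), and then $S_k$ with $\log_2 N_k(S_k)/|S_k|$ tiny. That every host, without exception, has enough room will come from the Lovász Local Lemma.

For $C\subset G$ identified with its indicator, $hC=Ch^{-1}$. Hence rules formulated by left multiplication with fixed elements ("$vg\in C$") are equivariant; all our rules are of this kind.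

## Parameters and the lacunary sets $F_k$

**Step 1: numbers.** *This step fixes all sizes, in an order in which each choice can be made.* Fix an integer $N_0\ge2$, to be chosen large at the very end. Put $n_0=N_0$, $S_0=\emptyset$, $F_0=\{e\}$. Recursively for $k\ge1$ put
$$\rho_k=\frac1{n_{k-1}},\qquad a_k=\lceil\log_2|A_k|\rceil+1 .$$
Choose an integer $L_k\ge1$ with $2a_ke^{-L_k}\le\rho_k/32$. Then choose a finite $S_k\subset G$ with
$$\log_2N_k(S_k)\le\frac{\rho_k}{32L_k}|S_k| \tag{4}$$
and with $|S_k|$ so large that, for $p_k=L_k/|S_k|$ and $n_k=\lceil p_k^{-2}\rceil$: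

* (i) $p_k\le\min(\frac1{L_k},\frac1{N_0})$ and $n_k\ge\max(|S_k|,|S_{k-1}|,n_{k-1},100)$;
* (ii) $\lceil\log_2n_k\rceil+2+11\log_2(|S_k|+1)\le\rho_k/(16p_k)$;
* (iii) each of the four numbers $e^{-1/(3p_k)}$, $\;e^{-\rho_k/(16p_k)}+e^{-e^{-L_k}/(3p_k)}$, $\;e^{-p_k^{-2}/(3N_0)}$, $\;(|S_{k-1}|p_k)^{12}$ is at most $p_k^{10}/32$.

This is possible: $L_k,\rho_k,N_0,S_{k-1},n_{k-1}$ are already fixed, and $p_k\to0$ as $|S_k|\to\infty$. In (i), $n_k\ge p_k^{-2}=|S_k|^2/L_k^2\ge|S_k|$ as soon as $p_k\le1/L_k$. In (ii), $|S_k|=L_k/p_k$, so the left side is of order $\log(1/p_k)$. In (iii), the first three numbers decay faster than any power of $p_k$, and the last is a constant times $p_k^{12}$. Since $n_k\le2p_k^{-2}$,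
$$p_k^{10}/32\le n_k^{-5}. \tag{5}$$
Now define the number of uncovered points we tolerate per cell, the length of item (c), and the total number of bits per host:
$$\tau_k=\lfloor2e^{-L_k}/p_k\rfloor,\quad \ell_k=\Big\lceil\log_2\big(N_k(S_k)(|S_k|+1)^{11}\big)\Big\rceil,\quad \sigma_k=\lceil\log_2n_k\rceil+1+\ell_k+a_k\tau_k .$$
By (4) and $|S_k|/L_k=1/p_k$ we have $\ell_k\le\frac{\rho_k}{32p_k}+11\log_2(|S_k|+1)+1$. By the choice of $L_k$, $a_k\tau_k\le2a_ke^{-L_k}/p_k\le\frac{\rho_k}{32p_k}$. With (ii),
$$\sigma_k\le\frac{\rho_k}{16p_k}+\frac{\rho_k}{16p_k}=\frac{\rho_k}{8p_k}\le\frac{\rho_k}{4p_k}. \tag{6}$$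

**Step 2: the sets $F_k$.** *Cells of hosts will be taken inside $F_k^{-1}c$; this step chooses $F_k$ so scattered that later events become independent.* Write $S=S_k$, $n=n_k$. Choose $F_k=\{v_1,\dots,v_n\}$ successively so that for all $i$ and all $i',j,j'<i$:
$$v_i\ne v_{i'},\quad v_i\notin S^{-1},\quad v_i\ne v_{i'}v_{j'}^{-1}v_j,\quad v_i^{-1}\notin SS^{-1}v_{i'}^{-1},$$
$$v_i^{-1}\notin v_j^{-1}S^{-1}v_{i'}^{-1},\quad v_i^{-1}\notin Sv_jv_{i'}^{-1},\quad v_i^{-1}\notin F_{k-1}^{-1}F_{k-1}v_{i'}^{-1}.$$
Each step excludes finitely many elements of the infinite group $G$. (The $v_i$ depend on $k$; we suppress this.)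

**Lemma 4.** For $c\in G$ put $g_i=v_i^{-1}c$, $i\le n_k$.

* (V) The sets $\Gamma_i=\{v_jg_i:j<i\}\cup S_k^{-1}g_i$ are pairwise disjoint and $|\Gamma_i|=i-1+|S_k|$.
* (V′) $g_i\notin F_{k-1}^{-1}F_{k-1}g_{i'}$ for $i\ne i'$.

*Proof.* Within $\Gamma_i$, the points $v_jg_i$ are distinct because the $v_j$ are, and they lie outside $S^{-1}g_i$ because $v_j\notin S^{-1}$. Now let $i'<i$ and suppose $\Gamma_i\cap\Gamma_{i'}\ne\emptyset$. Cancel $c$ on the right. One of the following holds:

* $v_jv_i^{-1}=v_{j'}v_{i'}^{-1}$ with $j<i$, $j'<i'$, that is, $v_i=v_{i'}v_{j'}^{-1}v_j$;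
* $S^{-1}v_i^{-1}\cap S^{-1}v_{i'}^{-1}\ne\emptyset$, that is, $v_i^{-1}\in SS^{-1}v_{i'}^{-1}$;
* $v_jv_i^{-1}\in S^{-1}v_{i'}^{-1}$ with $j<i$, that is, $v_i^{-1}\in v_j^{-1}S^{-1}v_{i'}^{-1}$;
* $v_jv_{i'}^{-1}\in S^{-1}v_i^{-1}$ with $j<i'$, that is, $v_i^{-1}\in Sv_jv_{i'}^{-1}$.

All four were excluded. For (V′), the last exclusion gives the claim for $i'<i$, and $F_{k-1}^{-1}F_{k-1}$ is closed under inverses, so it holds for all $i\ne i'$. $\square$

## Structures and their existence by the Local Lemma

**Definition.** A *structure* is a sequence $(C_k,R_k)_{k\ge1}$ of pairs of subsets of $G$ (level-$k$ hosts and slots) such that for all $k\ge1$: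

* $(\mathrm H1_k)$ For all $g\in G$, $F_kg\cap C_k\ne\emptyset$. Then put $\alpha_k(g)=v_ig$ with the least $i$ such that $v_ig\in C_k$. The *cells* $\alpha_k^{-1}(c)\subset\{v_i^{-1}c:i\le n_k\}$, $c\in C_k$, partition $G$. Put $U_k=G\setminus S_kC_k=\{g:C_k\cap S_k^{-1}g=\emptyset\}$.
* $(\mathrm H2_k)$ For all $c\in C_k$, $|R_k\cap\alpha_k^{-1}(c)|\ge\sigma_k$ and $|U_k\cap\alpha_k^{-1}(c)|\le\tau_k$.
* $(\mathrm H3_k)$ For all $g\in G$, $|C_{k+1}\cap S_kg|\le11$.
* $(\mathrm H4_k)$ For all $c\in C_k$, $R_{k+1}\cap\alpha_k^{-1}(c)$ is exactly one point, denoted $r_{k+1}(c)$; so $R_{k+1}=\{r_{k+1}(c):c\in C_k\}$.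
* $(\mathrm H5)$ For all $g\in G$, $|R_1\cap F_1g|\le2n_1/N_0$ and $|C_1\cap F_1g|\le2p_1n_1$.

To see the definition of cells at work, take additively $G=\mathbb Z$, $F=\{v_1,v_2\}=\{0,1\}$ and $C=2\mathbb Z$ (this $F$ is not lacunary, but the rule for $\alpha$ makes sense). Then $\alpha(g)=g$ for even $g$, $\alpha(g)=g+1$ for odd $g$, and the cell of $c$ is $\{c,c-1\}$. With $S=\{0\}$, $U$ is the set of odd integers. In general every cell contains $v_1^{-1}c$, so it is nonempty.

Let $\Omega_k$ be the set of $(C_j,R_j)_{j\le k}$ satisfying $(\mathrm H1_j),(\mathrm H2_j)$ for $j\le k$, $(\mathrm H3_j),(\mathrm H4_j)$ for $j<k$, and (H5).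

We recall two tools.

**(LLL)** Symmetric Lovász Local Lemma: if finitely many events have probability at most $p^*$ each, each is mutually independent of all but at most $\Delta$ of the others, and $e\,p^*(\Delta+1)\le1$, then with positive probability none occurs.

**(Ch)** Let $V$ be a sum of independent Bernoulli variables, $\mathbb EV=\mu$. Then $\mathbb P(V\le\mu/2)\le e^{-\mu/8}$, and $\mathbb P(V\ge2m)\le e^{-m/3}$ for all $m\ge\mu$.

*Proof of (Ch).* If the success probabilities are $q_i$, then $\mathbb E2^{-V}=\prod(1-\frac{q_i}2)\le e^{-\mu/2}$ and $\mathbb E2^V=\prod(1+q_i)\le e^\mu$. Markov's inequality gives $\mathbb P(V\le\mu/2)\le2^{\mu/2}e^{-\mu/2}=e^{-\mu(1-\log2)/2}$ and $\mathbb P(V\ge2m)\le e^{\mu-2m\log2}\le e^{-m(2\log2-1)}$. Finally $(1-\log2)/2>\frac18$ and $2\log2-1>\frac13$. $\square$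

**Lemma 5.** $\Omega_1\ne\emptyset$, and every point of $\Omega_{k-1}$ ($k\ge2$) extends to a point of $\Omega_k$. Hence structures exist.

*Proof.* Fix $k$ and, if $k\ge2$, a point of $\Omega_{k-1}$. Write $p,n,S,L,\rho,\sigma,\tau$ for the level-$k$ parameters.

**Step 1: the random choice and the bad events.** *We set up independent variables and list what must be avoided.* Take independent variables as follows. The $\xi_g$ ($g\in G$) are Bernoulli$(p)$ and define $C_k=\{g:\xi_g=1\}$. If $k=1$, take also $\zeta_g$, Bernoulli$(1/N_0)$, defining $R_1=\{g:\zeta_g=1\}$. If $k\ge2$, take for each $s\in C_{k-1}$ a uniformly random point $r_k(s)$ of the finite nonempty cell $\alpha_{k-1}^{-1}(s)$, and put $R_k=\{r_k(s):s\in C_{k-1}\}$. Then $(\mathrm H4_{k-1})$ holds because the cells partition $G$.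

For $c\in G$ and $g_i=v_i^{-1}c$ let $E_i=\{v_jg_i\notin C_k\text{ for all }j<i\}$ and
$$X_c=\sum_{i\le n}1_{E_i}1_{g_i\in R_k},\qquad Y_c=\sum_{i\le n}1_{E_i}1_{C_k\cap S^{-1}g_i=\emptyset}.$$
Suppose $(\mathrm H1_k)$ holds and $c\in C_k$. As $v_ig_i=c\in C_k$, we have $\alpha_k(g_i)=c$ exactly when no smaller index works, that is, when $E_i$ holds. So $\alpha_k^{-1}(c)=\{g_i:E_i\text{ holds}\}$, $X_c=|R_k\cap\alpha_k^{-1}(c)|$ and $Y_c=|U_k\cap\alpha_k^{-1}(c)|$. The bad events, for $g,c\in G$, are:

* $A_g$: $F_kg\cap C_k=\emptyset$;
* $B_c$: $X_c<\sigma$ or $Y_c>\tau$;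
* $M_g$ (if $k\ge2$): $|C_k\cap S_{k-1}g|\ge12$;
* $D_g$ and $D'_g$ (if $k=1$): $|R_1\cap F_1g|>2n/N_0$, respectively $|C_1\cap F_1g|>2pn$.

If none occurs, then $(\mathrm H1_k)$, $(\mathrm H2_k)$, and $(\mathrm H3_{k-1})$ (if $k\ge2$) or (H5) (if $k=1$) hold, and we have a point of $\Omega_k$.

**Step 2: probabilities.** *We show that every bad event has probability at most $n^{-5}$.*

For $A_g$: $\mathbb P(A_g)=(1-p)^n\le e^{-pn}\le e^{-1/p}\le e^{-1/(3p)}$, since $n\ge p^{-2}$.

For $X_c$: by (V) the events $E_i$ depend on disjoint sets of variables $\xi$, so they are independent, with $\mathbb P(E_i)=(1-p)^{i-1}$. The events $\{g_i\in R_k\}$ are independent of the $\xi$'s and of each other. For $k=1$ this holds because the $g_i$ are distinct. For $k\ge2$, $g_i\in R_k$ if and only if $r_k(\alpha_{k-1}(g_i))=g_i$, and the hosts $\alpha_{k-1}(g_i)\in F_{k-1}g_i$ are distinct by (V′). Also $\mathbb P(g_i\in R_k)\ge1/n_{k-1}=\rho$, since a level-$(k-1)$ cell has at most $n_{k-1}$ points (for $k=1$, the probability is $1/N_0=1/n_0$). So $X_c$ is a sum of independent Bernoulli variables with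
$$\mathbb EX_c\ge\rho\sum_{i\le n}(1-p)^{i-1}=\rho\,\frac{1-(1-p)^n}p\ge\frac\rho{2p},$$
because $(1-p)^n\le e^{-1/p}\le e^{-2}$. By (6), $\sigma\le\frac\rho{4p}\le\frac12\mathbb EX_c$, so (Ch) gives $\mathbb P(X_c<\sigma)\le e^{-\rho/(16p)}$.

For $Y_c$: the $i$-th summand is the indicator of $C_k\cap\Gamma_i=\emptyset$. By (V), $Y_c$ is a sum of independent Bernoulli variables with means $(1-p)^{i-1+|S|}$, so
$$\mathbb EY_c\le\tfrac1p(1-p)^{|S|}\le\tfrac1pe^{-p|S|}=e^{-L}/p=:m .$$
Since $\tau=\lfloor2m\rfloor$, $Y_c>\tau$ implies $Y_c\ge2m$, and (Ch) gives $\mathbb P(Y_c>\tau)\le e^{-m/3}$.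

For the rest: $\mathbb P(M_g)\le\binom{|S_{k-1}|}{12}p^{12}\le(|S_{k-1}|p)^{12}$. By (Ch), $\mathbb P(D_g)\le e^{-n/(3N_0)}\le e^{-p^{-2}/(3N_0)}$ and $\mathbb P(D'_g)\le e^{-pn/3}\le e^{-1/(3p)}$.

By (iii) and (5), all bad events have probability at most $p^{10}/32\le n^{-5}$. (This explains the number $11$: twelve hosts in one window have probability of order $p^{12}$, which beats $p^{10}/32$.)

**Step 3: dependencies.** *We count how many bad events share a variable with a given one.* By (i), $|S|,|S_{k-1}|,n_{k-1}\le n$. Each bad event is determined by at most $2n^2$ variables: the largest case is $B_c$, with the $\xi$'s on $\bigcup_i\Gamma_i$, at most $\frac{n^2}2+n|S|$ of them, and at most $n$ variables $\zeta$ or $r_k$. Conversely: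

* each $\xi_h$ is used by at most $n$ events $A_g$, at most $\frac{n^2}2+n|S|$ events $B_c$ (those with $h=v_jv_i^{-1}c$, $j<i$, or $h\in S^{-1}v_i^{-1}c$), at most $|S_{k-1}|\le n$ events $M_g$ and at most $n$ events $D'_g$; in total at most $\frac32n^2+3n\le3n^2$;
* each $r_k(s)$ is used only by those $B_c$ with $v_i^{-1}c\in\alpha_{k-1}^{-1}(s)$ for some $i$, at most $n\,n_{k-1}\le n^2$;
* each $\zeta_h$ is used by at most $n$ events $B_c$ and $n$ events $D_g$, at most $2n$.

A bad event is mutually independent of the family of all bad events that share no variable with it. So $\Delta=2n^2\cdot3n^2=6n^4$ is admissible, and $e\,n^{-5}(6n^4+1)\le7e/n\le20/n\le1$ because $n\ge100$.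

**Step 4: from finitely many events to all.** By the LLL, any finitely many bad events can be avoided simultaneously. Each bad event depends on finitely many finite-valued variables, so it is clopen in the compact product space of all values. By compactness, all of them can be avoided simultaneously. $\square$

## The subshift, its decoder, and its entropy

**Step 1: the space of consistent tuples.** *We define a compact system $P$ over $T$ in which each host writes its four items.* Consider tuples $(x,(C_k,\beta_k)_{k\ge1})$ with $x\in T$, $C_k\subset G$, $\beta_k\in\{*,0,1\}^G$, and put $R_k=\{g:\beta_k(g)\ne*\}$. Let $P$ be the set of those tuples for which $(C_k,R_k)_k$ is a structure and, for all $k$ and all $c\in C_k$: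

$(\mathrm H6_k)$ Order the slots $R_k\cap\alpha_k^{-1}(c)$ by the index $i$ in $v_i^{-1}c$. The first $\sigma_k$ bits of $\beta_k$ on them form the concatenation of

* (a) $\lceil\log_2n_k\rceil$ bits encoding the index $i$ with $r_{k+1}(c)=v_i^{-1}c$;
* (b) one *spare* bit, equal to $\beta_{k+1}(r_{k+1}(c))$;
* (c) $\ell_k$ bits encoding, via a fixed injection, the pair consisting of the pattern $s\mapsto x^{(k)}(sc)$ on $S_k$ and the set $\{s\in S_k:sc\in C_{k+1}\}$;
* (d) for the points $u\in U_k\cap\alpha_k^{-1}(c)$, in order of index, $a_k$ bits encoding $(x^{(k)}(u),1_{C_{k+1}}(u))$, padded with zeros to total length $a_k\tau_k$.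

All further slots of $c$ carry $0$.

*The lengths suffice.* In (c), the pattern is the $S_k$-pattern of $cx$ by (3), so there are at most $N_k(S_k)$ of them. The set has at most $11$ elements by $(\mathrm H3_k)$, and $S_k$ has at most $(|S_k|+1)^{11}$ such subsets. So $\ell_k$ bits are enough. In (d) there are at most $\tau_k$ points, and there are at least $\sigma_k$ slots, both by $(\mathrm H2_k)$.

*$P$ is compact and invariant.* The conditions $(\mathrm H1_k)$ define a closed set. On it, each of the other conditions, for each $g$ or $c$, involves only finitely many coordinates of the $C_j,\beta_j$ and finitely many of the locally constant quantities $x^{(k)}(\cdot)$. So $P$ is closed in a compact space. All conditions are equivariant: applying $h$ replaces a host $c$ by $ch^{-1}$ and a cell point $v_i^{-1}c$ by $v_i^{-1}ch^{-1}$, so indices are kept, and $(hx)^{(k)}(s\,ch^{-1})=x^{(k)}(sc)$ by (3).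

**Step 2: decoding.** *We show that level $1$ determines the whole tuple.* Claim: $(C_k,\beta_k)$ determines $x^{(k)}$, $C_{k+1}$ and $\beta_{k+1}$. First, $C_k$ and $R_k$ give the cells, the set $U_k$ and the slot orders, so all four items can be read at every $c\in C_k$. Items (a) and (b) give $R_{k+1}=\{r_{k+1}(c):c\in C_k\}$ and the values of $\beta_{k+1}$ there; elsewhere $\beta_{k+1}=*$. Each $g\in G$ either lies in $S_kc$ for some $c\in C_k$, and then item (c) at $c$ gives $x^{(k)}(g)$ and $1_{C_{k+1}}(g)$; or it lies in $U_k$, and then item (d) at the host $\alpha_k(g)$ gives them. This proves the claim. By induction $(C_1,\beta_1)$ determines all $C_k,\beta_k,x^{(k)}$, hence also $x$. So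
$$P\to Z:=\{(\beta_1,C_1)\}\subset(\{*,0,1\}\times\{0,1\})^G$$
is a continuous equivariant bijection from a compact space onto a subshift, hence a homeomorphism. Therefore $\psi:Z\cong P\to T$, sending a tuple to its $x$, is continuous and equivariant.

**Step 3: surjectivity.** *Given $x\in T$ we must fill the slots; the only circularity is in the spare bits, which refer upward.* Fix any structure (Lemma 5) and put $\beta_k=*$ off $R_k$. Call $(k,w)$ with $w\in R_k$ a node, and let $c=\alpha_k(w)$. If $w$ is the spare slot of $c$, that is, has rank $\lceil\log_2n_k\rceil+1$ among the slots of $c$, let the successor of $(k,w)$ be the node $(k+1,r_{k+1}(c))$. Otherwise the bit at $w$ is prescribed by $x$ and the structure alone, through (a), (c), (d) or the final clause of $(\mathrm H6_k)$. Follow successors from $(k,w)$. If the chain is finite, let $\beta_k(w)$ be the bit prescribed at its last node; if it is infinite, let $\beta_k(w)=0$. A node and its successor receive the same bit, so (b) holds everywhere. The other parts of $(\mathrm H6_k)$ hold by definition. So the tuple lies in $P$, and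 $\psi$ is onto. In particular $Z\ne\emptyset$.

**Step 4: entropy.** *We bound $h_{\mathrm{top}}(Z,G)$ by the sparsity of level $1$.* Let $\nu\in\mathcal M(Z,G)$. By invariance, $\nu(v\in R_1)=\nu(e\in R_1)$ for all $v\in G$, so (H5) with $g=e$ gives
$$\nu(e\in R_1)=\frac1{n_1}\int|R_1\cap F_1|\,d\nu\le\frac2{N_0},\qquad \nu(e\in C_1)\le2p_1\le\frac2{N_0},$$
the second in the same way and by (i). So the symbol $z(e)$, one of six, differs from $(*,0)$ with probability at most $\kappa:=4/N_0$. Let $H(t)=-t\log t-(1-t)\log(1-t)$. If $N_0\ge8$, then, because $t\mapsto H(t)+t\log5$ increases on $[0,\frac12]$,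
$$h_\nu(Z,G)\le H_\nu(z(e))\le H(\kappa)+\kappa\log5 ,$$
where we used that $z(e)$ defines a generating partition. The right side tends to $0$ as $N_0\to\infty$, so it is at most $\eta$ if $N_0$ was chosen large enough. By the variational principle $h_{\mathrm{top}}(Z,G)\le\eta$. This proves Theorem B, and with it Corollary C and Theorem A. $\blacksquare$
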